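\title{Square products of integers in short intervals}

\begin{abstract}
Let $R_r(h,u)$ be the number of $r$-tuples of integers in $(u,u+h]$ whose product is a square. We prove that $R_{2s}(h,u)\le h^{s}\exp(O_s(\log h/\log\log h))$ uniformly in $u$, as conjectured, in the form $h^{s+o(1)}$, by Munsch, Shparlinski, Sun and Xiao. For $u\ge h^{1+\delta}$ we prove $R_{2s}(h,u)=(2s-1)!!\,h^s+O(h^{s-c})$ with $c=c(s,\delta)>0$, and we show that this fails for $u=2h$. The upper bound extends to any number of factors, different intervals and any square class. Very large $u$ is treated by Runge's method; for the other $u$ we choose the entries one at a time, in decreasing order of their squarefree parts.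
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
For integers $u\ge0$, $h\ge1$ and $r\ge1$ let $R_r(h,u)$ be the number of $r$-tuples $(n_1,\dots,n_r)$ of integers in the interval $(u,u+h]$ such that $n_1\cdots n_r$ is a perfect square. We write $n_1\cdots n_r=\square$ and call such tuples \emph{solutions}.

This count appears when a short sum of Legendre symbols is raised to a power: for an odd prime $p>u+h$,
\[
\Big(\sum_{u<n\le u+h}\Big(\frac np\Big)\Big)^{r}=\sum_{n_1,\dots,n_r}\Big(\frac{n_1\cdots n_r}p\Big),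
\]
and a solution contributes the term $1$ whatever $p$ is. A random model makes the relation exact. Let $f(p)$, for $p$ prime, be independent signs equal to $\pm1$ with probability $1/2$ each, and extend $f$ to the positive integers by $f(mn)=f(m)f(n)$. If $n=\prod p^{v_p}$, then $\mathbb E f(n)=\prod_p\mathbb E f(p)^{v_p}$, which is $1$ if $n=\square$ and $0$ otherwise. Hence
\begin{equation}\label{eq:moment}
R_r(h,u)=\mathbb E\,F^r,\qquad F=\sum_{u<n\le u+h}f(n).
\end{equation}

Let $r=2s$ be even. A tuple is \emph{diagonal} if every value occurs an even number of times among its entries; diagonal tuples are solutions. Their number $T_s(h)$ does not depend on $u$, and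
\begin{equation}\label{eq:diag}
(2s-1)!!\,h(h-1)\cdots(h-s+1)\le T_s(h)\le(2s-1)!!\,h^s ,
\end{equation}
where $(2s-1)!!=1\cdot3\cdots(2s-1)$ is the number of ways to split $2s$ positions into pairs. Indeed, a diagonal tuple is constant on the pairs of some splitting, which gives the upper bound, and the left side counts the tuples in which every value occurs exactly twice. The tuples $(n_1,n_1,n_2,n_2,\dots)$ show that $R_{2s}(h,u)\ge h^s$.

How many other solutions should there be? For $u\ge h$ the product of $2s$ entries has size about $u^{2s}$, and the squares near $u^{2s}$ have density about $u^{-s}$. This suggests about $h^{2s}u^{-s}$ further solutions: comparable with the diagonal when $u\asymp h$, and negligible when $u$ exceeds a power $h^{1+\delta}$. One guesses that $R_{2s}(h,u)$ is never much larger than $h^s$, and that for $u\ge h^{1+\delta}$ it is asymptotic to $(2s-1)!!\,h^s$, the $2s$-th moment of a centered Gaussian variable of variance $h$. The first guess is the following conjecture from \cite{MSSX}.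

\begin{quote}
For every fixed $s\ge1$ and $\varepsilon>0$ there is $h_0(s,\varepsilon)$ such that $R_{2s}(h,u)\le h^{s+\varepsilon}$ for all integers $h\ge h_0(s,\varepsilon)$ and all integers $u>h$.
\end{quote}

\noindent The case $s=1$ is known. The point is uniformity: $u$ may be arbitrarily large in terms of $h$, so that even a factor $\log u$ is not allowed.

\subsection*{Results}
The conjecture holds for every $s$.

\begin{theorem}\label{thm:upper}
For every $s\ge1$ there is $A_s$ such that for all integers $h\ge3$ and $u\ge0$,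
\[
R_{2s}(h,u)\le h^{s}\exp\Big(A_s\frac{\log h}{\log\log h}\Big).
\]
\end{theorem}

Since $R_{2s}(h,u)\ge h^s$, the exponent $s$ is exact. The second guess is also correct.

\begin{theorem}\label{thm:asymp}
Let $s\ge1$.
\begin{itemize}
\item[(a)] For every $\delta>0$ there is $c=c(s,\delta)>0$ such that for all integers $h\ge2$ and $u\ge h^{1+\delta}$,
\[
R_{2s}(h,u)=(2s-1)!!\,h^s+O_{s,\delta}(h^{s-c}).
\]
\item[(b)] There is $C_s$ such that for $u\ge C_sh^{2s+1}$ every solution of length $2s$ is diagonal.
\item[(c)] The asymptotic formula fails at $u\asymp h$: we have $R_{2s}(h,2h)\gg_s(h\log h)^s$.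
\end{itemize}
\end{theorem}

Through \eqref{eq:moment}, Theorem~\ref{thm:upper} extends to a more general count.

\begin{theorem}\label{thm:general}
Fix $r\ge1$ and let $A_r$ be as in Theorem~\ref{thm:upper}. For integers $d\ge1$, $h_i\ge3$, $u_i\ge0$ $(1\le i\le r)$, the number of integer tuples with $n_i\in(u_i,u_i+h_i]$ for $1\le i\le r$ and $d\,n_1\cdots n_r=\square$ is at most
\[
\prod_{i=1}^r h_i^{1/2}\exp\Big(\frac{A_r}{2r}\,\frac{\log h_i}{\log\log h_i}\Big).
\]
In particular $R_r(h,u)\le h^{r/2+o(1)}$ for every fixed $r$, uniformly in $u\ge0$.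
\end{theorem}

\subsection*{Plan and notation}
Section~\ref{sec:small} treats two and three factors by hand. Section~\ref{sec:count} gives a bound that loses a factor $u^{o(1)}$, Section~\ref{sec:runge} removes the very large $u$ for which this loss matters, and Section~\ref{sec:upper} deduces Theorems~\ref{thm:upper} and~\ref{thm:general}. Section~\ref{sec:asymp} refines the count and proves Theorem~\ref{thm:asymp}.

We write $I$ for the set of integers in $(u,u+h]$, $\tau$ for the divisor function, $e(t)=e^{2\pi it}$, and $L(h)=\log h/\log\log h$. Every positive integer is uniquely $n=zy^2$ with $z$ squarefree; $z$ is the \emph{squarefree part} of $n$. We use the standard bound $\tau(n)\le\exp(O(L(n)))$ for $n\ge3$. The function $t/\log t$ is at least $e$ for $t>1$ and increases for $t\ge e$; so $L(h)\ge e$ for $h\ge3$, the function $L$ increases on $[16,\infty)$, and $L(h^B)\le BL(h)$ for $B\ge1$. Therefore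
\begin{equation}\label{eq:tau}
\max_{n\le h^B}\tau(n)\le\exp\big(O(BL(h))\big)\qquad(h\ge3,\ B\ge1).
\end{equation}
Constants and $\log h$ are also of the form $\exp(O(L(h)))$, the latter because $(\log t)^2\ll t$ for $t\ge1$.

\section{Two and three factors}\label{sec:small}

\subsection*{Two factors: the two ranges of $u$}
Let $n_1n_2=y^2$ with $n_1,n_2\in I$ and $y>0$. Then $y\in I$, and
\begin{equation}\label{eq:two}
(n_1+n_2)^2-(2y)^2=(n_1-n_2)^2<h^2 .
\end{equation}
If $n_1\ne n_2$, then $n_1+n_2\ge2y+1$, so the left side is at least $4y+1>4u$. Thus for $u\ge h^2/4$ all solutions are diagonal and $R_2(h,u)=h$. (The pair $a^2,(a+1)^2$ lies in $(u,u+h]$ with $u=a^2-1$, $h=2a+2$, so the threshold has the right order.) For $u<h^2/4$ there are $h$ choices of $y$ and at most $\tau(y^2)$ factorizations of $y^2$, and \eqref{eq:tau} applies because $y^2$ is bounded by a power of $h$. This proves Theorem~\ref{thm:upper} for $s=1$.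

The general proof has the same two ranges. The first step becomes Runge's method. The second step breaks down for $s\ge2$: the square root $y$ of the product runs over $(u^s,(u+h)^s]$, which contains at least $shu^{s-1}$ integers, far more than $h^s$ when $u$ is large. We therefore choose the entries one after another and use what the earlier ones reveal about the later ones. Everything rests on two elementary bounds.

\begin{lemma}\label{lem:basic}
Let $u,h,g\ge1$ be integers, let $W\ge1$ be real, and let $N(g,W)$ be the number of $n\in I$ of the form $n=gmy^2$ with positive integers $m\le W$ and $y$. Then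
\[
N(g,W)\le1+\frac hg\qquad\text{and}\qquad N(g,W)\le W+h\Big(\frac{W}{ug}\Big)^{1/2}.
\]
\end{lemma}

\begin{proof}
The first bound counts the multiples of $g$ in $I$. For the second, fix $m$. Then $y$ lies in an interval of length $(\sqrt{u+h}-\sqrt u)/\sqrt{gm}\le h/(2\sqrt{ugm})$, so it takes at most $1+h/(2\sqrt{ugm})$ values. Sum over $m\le W$, using $\sum_{m\le W}m^{-1/2}\le2\sqrt W$.
\end{proof}

\subsection*{Three factors: the order matters}
Let $u\ge h$ and $n_1n_2n_3=\square$. A prime that divides the squarefree part of one entry divides the squarefree parts of exactly two entries, so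
\[
n_1=ab\,y_1^2,\qquad n_2=ac\,y_2^2,\qquad n_3=bc\,y_3^2
\]
with $abc$ squarefree. We count the solutions with $A\le a<2A$, $B\le b<2B$, $C\le c<2C$, in the case $A\ge B\ge C\ge1$ and $AB>h\ge AC$. The target is $h^{3/2}$, up to divisor factors.

Choose $n_1$ in at most $h$ ways. It determines its divisors $a,b$ up to $\tau(n_1)^2$ possibilities. Given $a$, the second bound of Lemma~\ref{lem:basic} and $u\ge h$ leave at most $2C+(2hC/A)^{1/2}\le4(hC/A)^{1/2}$ choices of $n_2$; here $C\le(hC/A)^{1/2}$ because $AC\le h$. Now $n_2$ reveals $c$, and there are at most $1+(h/BC)^{1/2}\le2(h/BC)^{1/2}$ choices of $n_3$. The product of the three bounds is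
\[
8h\Big(\frac{hC}A\Big)^{1/2}\Big(\frac h{BC}\Big)^{1/2}=\frac{8h^2}{(AB)^{1/2}}<8h^{3/2}.
\]
In the opposite order the same computation gives $O((hBC)^{1/2})$ choices of $n_3$, then $O((hA/C)^{1/2})$ choices of $n_2$, and at most one choice of $n_1$, a multiple of $ab>h$. The product is $h(AB)^{1/2}>h^{3/2}$. For $A=B=h$, $C=1$ it is $h^2$, and the first bound of the lemma does no better.

The reason is that knowing the divisor $ab$ of $n_1$ reduces the number of choices from $h$ to $1$, a gain of $h$ only, although $ab$ is larger than $h$. Information spent on an entry with a large squarefree part is partly wasted, so such entries should be chosen first. The next section measures this waste by a weight.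

\section{Counting by squarefree parts}\label{sec:count}

Throughout this section $r\ge2$ and $u\ge h\ge3$, so that every $n\in I$ satisfies $n\le2u$.

\subsection*{Shared parts and classes}
Let $(n_1,\dots,n_r)$ be a solution and let $z_j$ be the squarefree part of $n_j$. For each nonempty $T\subset\{1,\dots,r\}$ let $x_T$ be the product of the primes $p$ with $\{j:p\mid z_j\}=T$. The $x_T$ are pairwise coprime and $z_j=\prod_{T\ni j}x_T$. A prime $p\mid x_T$ divides the square $z_1\cdots z_r$ to the exact power $|T|$, so $x_T=1$ unless $|T|$ is even. We shall use only the consequence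
\begin{equation}\label{eq:single}
x_T=1\quad\text{if }|T|=1 .
\end{equation}
For example, $30\cdot33\cdot40\cdot44=1320^2$, the squarefree parts are $30,33,10,11$, and the $x_T\ne1$ are $x_{\{1,2\}}=3$, $x_{\{1,3\}}=10$, $x_{\{2,4\}}=11$.

Let $X_T$ be the power of two with $X_T\le x_T<2X_T$. Solutions with the same family $(X_T)_T$ form a \emph{class}. Since $x_T\le2u$ and there are fewer than $2^r$ sets $T$, the number of classes is at most $(1+\log_22u)^{2^r}$. Fix a nonempty class and put
\[
K=2^{2^r},\qquad Z_j=\prod_{T\ni j}X_T .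
\]
Then $Z_j\le z_j<KZ_j$; in particular $Z_j\le2u$.

\subsection*{Choosing the entries in order}
Fix an ordering of $\{1,\dots,r\}$, and let $\iota(T)$ be the first element of $T$ in this ordering. The entry $n_{\iota(T)}$ is the one that reveals $x_T$. Put
\[
g_j=\prod_{T\ni j,\ \iota(T)\ne j}x_T,\qquad G_j=\prod_{T\ni j,\ \iota(T)\ne j}X_T,\qquad m_j=\prod_{\iota(T)=j}x_T .
\]
Thus $g_j$ is the part of $z_j$ known before $n_j$ is chosen and $m_j$ is the new part. We have $n_j=g_jm_jy_j^2$, $g_j\ge G_j$, $1\le G_j\le Z_j$ and $Z_j/G_j\le m_j<KZ_j/G_j$. Define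
\[
B_j=\max_g\#\big\{n\in I:\ n=gmy^2\text{ with }Z_j/G_j\le m<KZ_j/G_j\big\},
\]
where $g$ runs over the values that $g_j$ takes on the class. For the first index $j$ of the ordering, $g_j=G_j=1$.

\begin{lemma}\label{lem:seq}
For every ordering, the class has at most $\Delta\prod_{j=1}^rB_j$ elements, where $\Delta=\max_{n\le2u}\tau(n)^{2^r}$.
\end{lemma}

\begin{proof}
Go through the indices in order, and at stage $j$ record $n_j$ and the $x_T$ with $\iota(T)=j$. The records determine the solution. If $j\in T$ and $\iota(T)\ne j$, then $\iota(T)$ precedes $j$, so $x_T$ was recorded before stage $j$. Hence the earlier records determine $g_j$, and there are at most $B_j$ possibilities for $n_j$. Each $x_T$ with $\iota(T)=j$ divides $n_j\le2u$, so it has at most $\max_{n\le2u}\tau(n)$ possibilities. Each of the fewer than $2^r$ sets $T$ is recorded once.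
\end{proof}

Lemma~\ref{lem:basic} with $W=KZ_j/G_j$ and $g\ge G_j$ gives
\begin{align}
B_j&\le1+\frac h{G_j},\label{eq:B1}\\
B_j&\le\frac K{G_j}\Big(Z_j+h\,Z_j^{1/2}u^{-1/2}\Big).\label{eq:B2}
\end{align}

\subsection*{The weights}
To multiply these bounds over $j$ we want each of them as a product of powers of $h$ and of the $X_T$. If $Z_j\le h$, then \eqref{eq:B2} and $u\ge h$ give $B_j\ll(hZ_j)^{1/2}/G_j$, which has this form. If $Z_j>h$, we use \eqref{eq:B1}, that is $B_j\le2\max(1,h/G_j)$, which does not. But $\log\max(1,h/G)$ is a convex function of $\log G$ on $[0,\log Z_j]$, equal to $\log h$ at the left end and to $0$ at the right end. It lies below its chord, whose slope is $-\log h/\log Z_j$, and the chord is the logarithm of a monomial. This leads to the definitions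
\[
w_j=\begin{cases}1,&Z_j\le h,\\ \log h/\log Z_j,&Z_j>h,\end{cases}\qquad V_j=\min(Z_j,h)=Z_j^{w_j},\qquad \beta_j=h^{1/2}V_j^{1/2}G_j^{-w_j}.
\]
The weight $w_j\in(0,1]$ is the rate at which a known divisor of $n_j$ reduces the number of choices. It does not depend on the ordering, and it is a non-increasing function of $Z_j$.

\begin{lemma}\label{lem:budget}
For every ordering and every $j$ we have $B_j\le2K\beta_j$.
\end{lemma}

\begin{proof}
Let $Z_j\le h$. Then $\beta_j=(hZ_j)^{1/2}/G_j$. In \eqref{eq:B2} we have $Z_j\le(hZ_j)^{1/2}$, and $hZ_j^{1/2}u^{-1/2}\le(hZ_j)^{1/2}$ because $u\ge h$.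

Let $Z_j>h$. Then $\beta_j=hG_j^{-w_j}$, and by \eqref{eq:B1} it suffices to show $\max(1,h/G_j)\le hG_j^{-w_j}$. We have $h/G_j\le hG_j^{-w_j}$ since $G_j\ge1$ and $w_j\le1$, and $1\le hG_j^{-w_j}$ since $G_j^{w_j}\le Z_j^{w_j}=h$.
\end{proof}

\begin{lemma}\label{lem:product}
For every ordering,
\[
\prod_{j=1}^r\beta_j=h^{r/2}\prod_{|T|\ge2}X_T^{-E(T)},\qquad E(T)=\frac12\Big(\sum_{j\in T,\ j\ne\iota(T)}w_j-w_{\iota(T)}\Big).
\]
If $|T|\ge2$, then $E(T)\ge\frac12(w_j-w_{\iota(T)})$ for every $j\in T$ with $j\ne\iota(T)$.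
\end{lemma}

\begin{proof}
Since $V_j^{1/2}=\prod_{T\ni j}X_T^{w_j/2}$, the exponent of $X_T$ in $\prod_jV_j^{1/2}G_j^{-w_j}$ is
\[
\frac12\sum_{j\in T}w_j-\sum_{j\in T,\ j\ne\iota(T)}w_j=-E(T).
\]
The sets with $|T|=1$ have $X_T=1$ by \eqref{eq:single}. The inequality follows by dropping positive terms.
\end{proof}

A singleton $T=\{j\}$ would have the exponent $E(T)=-w_j/2<0$; this is where the condition $n_1\cdots n_r=\square$ enters. In the example of Section~\ref{sec:small} we have $w_1<1=w_2=w_3$, and the order $1,2,3$ gives $h^{3/2}(AB)^{-(1-w_1)/2}$ in the lemma. For $A,B,C$ powers of two this is the quantity $h^2(AB)^{-1/2}$ found there, since $(AB)^{w_1}=h$.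

Call an ordering \emph{decreasing} if $Z_j$ is non-increasing along it. Then $w_j$ is non-decreasing along it, so $w_j\ge w_{\iota(T)}$ for all $j\in T$, and Lemma~\ref{lem:product} gives
\begin{equation}\label{eq:decreasing}
E(T)\ge0\ \text{ for all }|T|\ge2,\qquad\prod_{j=1}^r\beta_j\le h^{r/2}\qquad\text{(decreasing ordering).}
\end{equation}
Choosing such an ordering for each class, and summing the bounds of Lemmas~\ref{lem:seq} and~\ref{lem:budget} over the classes, we obtain the following.

\begin{proposition}\label{prop:count}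
For all integers $r\ge2$ and $u\ge h\ge3$,
\[
R_r(h,u)\le(1+\log_22u)^{2^r}\,\Delta\,(2K)^r\,h^{r/2},\qquad \Delta=\max_{n\le2u}\tau(n)^{2^r},\quad K=2^{2^r}.
\]
\end{proposition}

The factors in front of $h^{r/2}$ grow with $u$. They are harmless when $u$ is at most a fixed power of $h$.

\section{Large $u$: Runge's method}\label{sec:runge}

In \eqref{eq:two} the half-integer $(n_1+n_2)/2$ is so close to $y=\sqrt{n_1n_2}$ that the two must be equal. In general, write $n_i=u+a_i$ and $P(x)=\prod(x+a_i)$. The polynomial part $Q$ of the expansion of $\sqrt{P(x)}$ at infinity has coefficients with bounded denominators, and $Q(u)$ takes over the role of $(n_1+n_2)/2$. There are now two steps: integrality forces $y=Q(u)$, and then $P-Q^2$, unless it vanishes identically, has coefficients too small to admit the large root $u$. The following is Theorem~\ref{thm:asymp}(b).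

\begin{proposition}\label{prop:runge}
For every $s\ge1$ there is $C_s\ge2$ such that for $h\ge1$ and $u\ge C_sh^{2s+1}$ every solution $(n_1,\dots,n_{2s})$ is diagonal.
\end{proposition}

\begin{proof}
Write $n_i=u+a_i$ with $1\le a_i\le h$, let $P(x)=\prod_{i=1}^{2s}(x+a_i)$, and let $P(u)=y^2$ with $y>0$. Multiplying binomial series, define rational numbers $q_j$ by
\begin{equation}\label{eq:series}
x^s\prod_{i=1}^{2s}\Big(\sum_{j\ge0}\binom{1/2}{j}a_i^jx^{-j}\Big)=\sum_{j\ge0}q_jx^{s-j},\qquad q_0=1 .
\end{equation}
As a formal series in $x^{-1}$, the square of \eqref{eq:series} is $P(x)$. At $x=u\ge2h$ each factor converges absolutely to $(1+a_i/u)^{1/2}$, so the right side converges to $y$.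

We need two properties of the $q_j$. First, $4^jq_j\in\mathbb Z$. Indeed, $\gamma(t)=(\sqrt{1+4t}-1)/2$ has no constant term and satisfies $\gamma=t-\gamma^2$, so its coefficients are integers by induction; hence $4^j\binom{1/2}j\in\mathbb Z$, and $4^jq_j$ is a sum of products of such numbers and of powers of the $a_i$. Second, $|q_j|\le(j+1)^{2s}h^j$. Indeed, $|\binom{1/2}j|\le1$, because the ratio of consecutive coefficients has absolute value $|j-\frac12|/(j+1)<1$, and $j$ is a sum of $2s$ non-negative integers in at most $(j+1)^{2s}$ ways.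

\emph{Step 1: the tail vanishes at $u$.} Let $Q(x)=\sum_{j\le s}q_jx^{s-j}$, a monic polynomial of degree $s$. Then $4^sQ(u)\in\mathbb Z$, so $4^s(y-Q(u))=4^s\sum_{j>s}q_ju^{s-j}$ is an integer. With $j=s+1+i$ and $h/u\le1/2$,
\[
4^s\Big|\sum_{j>s}q_ju^{s-j}\Big|\le4^s\,\frac{h^{s+1}}u\sum_{i\ge0}(s+2+i)^{2s}2^{-i}.
\]
Since $h^{s+1}/u\le1/C_s$, this is less than $1$ for $C_s$ large. Hence $\sum_{j>s}q_ju^{s-j}=0$.

\emph{Step 2: the tail vanishes identically.} Suppose $P\ne Q^2$. Then some $q_j$ with $j>s$ is nonzero; let $J>s$ be minimal with $q_J\ne0$, and let $S=\sum_{j\ge J}q_jx^{s-j}$. The polynomial $P-Q^2=2QS+S^2$ has leading term $2q_Jx^{2s-J}$, because $S^2$ starts at the lower power $x^{2s-2J}$. The degree of a nonzero polynomial is non-negative, so $J\le2s$, and $|q_J|\ge4^{-J}\ge4^{-2s}$. By Step 1, $q_J=-\sum_{j>J}q_ju^{J-j}$. With $j=J+i$,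
\[
4^{-2s}\le|q_J|\le\sum_{i\ge1}(J+i+1)^{2s}\frac{h^{J+i}}{u^{i}}\le\frac{h^{2s+1}}u\sum_{i\ge1}(2s+i+1)^{2s}2^{1-i}.
\]
Since $h^{2s+1}/u\le1/C_s$, this is false for $C_s$ large. So $P=Q^2$, every root $-a_i$ of $P$ has even multiplicity, and the solution is diagonal.
\end{proof}

Step 1 needs only $u\ge C_sh^{s+1}$; the exponent $2s+1$ comes from the bound $J\le2s$ in Step 2.

\section{The uniform upper bound}\label{sec:upper}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
There are three ranges of $u$.

If $u\ge C_sh^{2s+1}$, then $R_{2s}(h,u)=T_s(h)\le(2s-1)!!\,h^s$ by Proposition~\ref{prop:runge} and \eqref{eq:diag}.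

If $h\le u<C_sh^{2s+1}$, then $2u\le h^{B}$ with $B=B(s)$, since $h\ge3$. In Proposition~\ref{prop:count} with $r=2s$, the factor $\Delta$ is $\exp(O_s(L(h)))$ by \eqref{eq:tau}, and so are $(1+\log_22u)^{2^r}\ll_s(\log h)^{2^r}$ and the constant $(2K)^r$.

If $0\le u<h$, the argument used for two factors suffices. All entries are at most $2h$, so $n_1\cdots n_{2s}=y^2$ with $y\le(2h)^s$. Given $y$, the divisors $n_1,\dots,n_{2s-1}$ of $y^2$ determine $n_{2s}$. Hence
\[
R_{2s}(h,u)\le\sum_{y\le(2h)^s}\tau(y^2)^{2s-1}\le h^s\exp\big(O_s(L(h))\big)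
\]
by \eqref{eq:tau}, as $y^2\le h^{4s}$.
\end{proof}

Since $L(h)=o(\log h)$, the conjecture of Section~\ref{sec:intro} follows.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $f$ be the random function of Section~\ref{sec:intro} and let $F_i=\sum_{u_i<n\le u_i+h_i}f(n)$. Since $\mathbb Ef(dn_1\cdots n_r)$ is the indicator of $dn_1\cdots n_r=\square$, the count equals $\mathbb E[f(d)F_1\cdots F_r]$. Write $\|F\|_q=(\mathbb E|F|^q)^{1/q}$. We have $|f(d)|=1$; H\"older's inequality gives $\mathbb E|F_1\cdots F_r|\le\prod_i\|F_i\|_r$; and on a probability space $\|F\|_r\le\|F\|_{2r}$. Passing to the even exponent $2r$ removes the absolute value, so \eqref{eq:moment} applies, and the count is at most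
\[
\prod_{i=1}^r\|F_i\|_{2r}=\prod_{i=1}^rR_{2r}(h_i,u_i)^{1/(2r)} .
\]
Apply Theorem~\ref{thm:upper} with $s=r$. The last assertion is the case $d=1$, $h_i=h$, $u_i=u$.
\end{proof}

\section{The asymptotic formula}\label{sec:asymp}

\subsection*{Reduction to distinct entries}
We prove Theorem~\ref{thm:asymp}(a). We may assume $\delta\le1$, since the case $\delta=1$ covers all larger $\delta$, and $h$ large in terms of $s$, since $R_{2s}(h,u)\le h^{2s}$ is bounded for bounded $h$. For $u\ge C_sh^{2s+1}$ the formula follows from Proposition~\ref{prop:runge} and \eqref{eq:diag}, with any $c\le1$. In the remaining range, for $h\ge C_s$,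
\begin{equation}\label{eq:range}
h^{1+\delta}\le u\le h^{2s+2},\qquad 2u\le h^{2s+3}.
\end{equation}

Let $D_r$ be the number of solutions of length $r$ with pairwise distinct entries. From a non-diagonal solution of length $2s$ remove a maximal family of disjoint pairs of equal entries. What remains is a solution with pairwise distinct entries, of even length $r$ with $2\le r\le2s$. The removed positions can be chosen in $O_s(1)$ ways and the values on the $s-r/2$ removed pairs in $h^{s-r/2}$ ways. With \eqref{eq:diag},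
\[
R_{2s}(h,u)=(2s-1)!!\,h^s+O_s(h^{s-1})+O_s\Big(\sum_{r=2,4,\dots,2s}h^{s-r/2}D_r\Big).
\]
Put
\[
\eta=\min\big(\delta/4,\ 2^{-s-6}\big),\qquad c_0=\frac{\eta}{32s^2(2s+3)} .
\]

\begin{proposition}\label{prop:saving}
Assume \eqref{eq:range} and let $2\le r\le2s$ be even. For every class of solutions of length $r$ that contains a solution with pairwise distinct entries there is an ordering with $\prod_jB_j\ll_sh^{r/2-c_0}$.
\end{proposition}

By \eqref{eq:range} and \eqref{eq:tau}, the number of classes and $\Delta$ are $O_{s,\delta}(h^{c_0/4})$. So Lemma~\ref{lem:seq} and Proposition~\ref{prop:saving} give $D_r\ll_{s,\delta}h^{r/2-c_0/2}$, and part (a) follows with $c=c_0/2$.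

To prove the proposition, label the indices so that $Z_1\ge\dots\ge Z_r$; thus $w_1\le\dots\le w_r$ and the natural order $1,\dots,r$ is decreasing. By Lemmas~\ref{lem:budget} and~\ref{lem:product} we must save a power of $h$ either in one inequality $B_j\le2K\beta_j$ or in one exponent $E(T)$. Consider the first stage, where $G_1=1$ and $\beta_1=(hV_1)^{1/2}$. If $Z_1$ is well below $h$, then \eqref{eq:B2} already saves a power. If $Z_1$ is close to $h$, then $\beta_1$ is close to $h$, and both \eqref{eq:B1} and \eqref{eq:B2} give only about $h$; a new estimate is needed. If $Z_1$ is well above $h$, the saving has to use that the entries are distinct, and we find it at a later stage. We begin with the new estimate.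

\subsection*{Integers $my^2$ with $m$ close to $h$}
Recall two standard tools. The \emph{Erd\H{o}s--Tur\'an inequality} states that for real $\theta_1,\dots,\theta_N$, an integer $H\ge1$ and an interval $J\subset[0,1)$ of length $|J|$, the number of $i$ with fractional part $\{\theta_i\}\in J$ is
\begin{equation}\label{eq:ET}
N|J|+O\Big(\frac NH+\sum_{\ell=1}^H\frac1\ell\Big|\sum_{i=1}^Ne(\ell\theta_i)\Big|\Big),
\end{equation}
with an absolute implied constant. \emph{Van der Corput's $k$-th derivative estimate} \cite[Theorem~5.13]{Titchmarsh} states the following. Let $k\ge2$, $\kappa=2^{k-1}$, $b-a\ge1$, and let $\phi$ be real with a continuous $k$-th derivative of constant sign on $[a,b]$ that satisfies $\lambda\le|\phi^{(k)}|\le\gamma\lambda$. Then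
\begin{equation}\label{eq:vdC}
\sum_{a<m\le b}e(\phi(m))\ll_{k,\gamma}(b-a)\lambda^{1/(2\kappa-2)}+(b-a)^{1-2/\kappa}\lambda^{-1/(2\kappa-2)} .
\end{equation}

\begin{lemma}\label{lem:block}
Assume \eqref{eq:range}. Let $M$ be an integer with $h^{1-\eta}\le M\le2^{4^s}h^{1+\eta}$, and let $A(M)$ be the number of $n\in I$ of the form $n=my^2$ with $M\le m<2M$. Then $A(M)\ll_sh^{1-\eta}$.
\end{lemma}

Here $y$ has size $Y=(u/M)^{1/2}$. Fixing $m$ costs a term $1$ for each of $M\approx h$ values, which is too much. Fixing $y$ instead costs $Y$, which is acceptable while $u$ is below about $h^3$. For larger $u$ both variables have at least about $h$ values. Then we use that $\sqrt{u/m}$ must be very close to an integer, and that this is rare.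

\begin{proof}
\emph{The range $u\le h^{5/2}$.} If $my^2\in(u,2u]$ and $M\le m<2M$, then $Y/\sqrt2<y\le\sqrt2\,Y$. There are at most $\sqrt2\,Y$ such $y$, and $I$ contains at most $1+2h/Y^2$ multiples of each $y^2$. So $A(M)\ll Y+h/Y$. The bounds on $u$ and $M$ give $Y\le h^{3/4+\eta/2}\le h^{7/8}$ and $Y\gg_sh^{(\delta-\eta)/2}\ge h^{\eta}$, because $\delta\ge4\eta$. Hence $A(M)\ll_sh^{7/8}+h^{1-\eta}\ll h^{1-\eta}$.

\emph{The range $u=h^\alpha$ with $5/2\le\alpha\le2s+2$.} If $my^2\in I$, then
\[
0<y-\sqrt{u/m}\le\frac{\sqrt{u+h}-\sqrt u}{\sqrt m}\le\rho:=\frac h{2\sqrt{uM}}\le h^{-3/4+\eta/2}\le h^{-1/2}<1 .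
\]
So each $m$ admits at most one $y$, and if it admits one, then $\{-\sqrt{u/m}\}\in(0,\rho]$. By \eqref{eq:ET} with $H=\lfloor h^{1/8}\rfloor$,
\begin{equation}\label{eq:AM}
A(M)\ll\frac{M}{h^{1/2}}+\frac M{h^{1/8}}+\sum_{\ell\le H}\frac{|S_\ell|+1}\ell,\qquad S_\ell=\sum_{M<m\le2M}e\big(\ell\sqrt{u/m}\big);
\end{equation}
the term $1$ accounts for replacing $[M,2M)$ by $(M,2M]$.

Let $\phi(t)=\ell u^{1/2}t^{-1/2}$. Its $k$-th derivative is $(-1)^k\frac12\cdot\frac32\cdots\frac{2k-1}2\,\ell u^{1/2}t^{-1/2-k}$. On $[M,2M]$ it has constant sign and absolute value between $\lambda$ and $2^{k+1/2}\lambda$, where $\lambda\asymp_k\ell u^{1/2}M^{-1/2-k}$. The bound \eqref{eq:vdC} is useful when $\lambda$ is well inside $(M^{-2},1)$, and raising $k$ by one divides $\lambda$ by about $h$. We choose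
\[
k=\lfloor\alpha/2\rfloor+1,\qquad 2\le k\le s+2,\qquad 2\le\kappa=2^{k-1}\le2^{s+1}.
\]
Then $0<k-\alpha/2\le1$, so $h^{-3/2}\le u^{1/2}h^{-1/2-k}<h^{-1/2}$. Replacing $h$ by $M$ in the last power changes it by a factor between a constant times $h^{-\eta(k+1/2)}$ and $h^{\eta(k+1/2)}$, and $\eta(k+\frac12)\le2^{-s-6}(s+3)\le\frac18$. With $1\le\ell\le h^{1/8}$ we get
\[
h^{-13/8}\ll_s\lambda\ll_sh^{-1/4}.
\]
The first term of \eqref{eq:vdC} is $\ll_sMh^{-1/(8\kappa-8)}\le Mh^{-1/(8\kappa)}$. In the second term use $M^{-2/\kappa}\le h^{-(2-2\eta)/\kappa}$ and $1/(2\kappa-2)\le1/\kappa$, which holds as $\kappa\ge2$; it is $\ll_sMh^{(-2+2\eta+13/8)/\kappa}\le Mh^{-1/(4\kappa)}$, as $\eta\le1/16$. So $S_\ell\ll_sMh^{-1/(8\kappa)}$ with $1/(8\kappa)\ge2^{-s-4}\ge4\eta'$, where $\eta'=2^{-s-6}\ge\eta$. By \eqref{eq:AM},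
\[
A(M)\ll_sMh^{-4\eta'}\log h\ll_sh^{1-3\eta'}\log h\ll_sh^{1-\eta}.\qedhere
\]
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:saving}}
Implied constants depend only on $s$; note that $K=2^{2^r}\le2^{4^s}$.

\medskip\noindent\emph{Case A: $Z_1<h^{1-\eta}$.} Use the natural order. Here $V_1=Z_1$, $G_1=1$, and \eqref{eq:B2} reads
\[
B_1\le K\beta_1\Big(\Big(\frac{Z_1}h\Big)^{1/2}+\Big(\frac hu\Big)^{1/2}\Big)\le K\beta_1\big(h^{-\eta/2}+h^{-\delta/2}\big)\le2K\beta_1h^{-\eta/2}.
\]
Lemma~\ref{lem:budget} for $j\ge2$ and \eqref{eq:decreasing} give $\prod_jB_j\ll h^{r/2-\eta/2}$.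

\medskip\noindent\emph{Case B: $h^{1-\eta}\le Z_1\le h^{1+\eta}$.} Use the natural order. Since $g_1=1$, the number $B_1$ counts the $n=my^2\in I$ with $Z_1\le m<KZ_1$. This range of $m$ is the union of the blocks $[M,2M)$ with $M=2^iZ_1$, $0\le i<2^r$, and Lemma~\ref{lem:block} applies to each. So $B_1\ll h^{1-\eta}$. On the other hand $V_1\ge h^{1-\eta}$, so $\beta_1\ge h^{1-\eta/2}$ and $B_1\ll\beta_1h^{-\eta/2}$. As in Case A, $\prod_jB_j\ll h^{r/2-\eta/2}$.

\medskip\noindent\emph{Case C: $Z_1>h^{1+\eta}$.} Only here do we use a solution $(n_1,\dots,n_r)$ of the class with distinct entries. For $j\ge2$ let $P_j=\prod_{T\ni1,j}X_T$, the size of the part shared by $z_1$ and $z_j$. The product of the $x_T$ with $1,j\in T$ divides both $n_1$ and $n_j$, hence the nonzero integer $n_1-n_j$. Therefore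
\begin{equation}\label{eq:P}
P_j\le|n_1-n_j|<h .
\end{equation}
(For a pair $n_1=n_2$ with $r=2$ we would have $P_2=Z_1>h$.) On the other hand, \eqref{eq:single} gives $\prod_{j\ge2}P_j=\prod_{T\ni1}X_T^{|T|-1}\ge Z_1>h$. So there is $b\ge2$ with
\begin{equation}\label{eq:Pb}
h^{1/r}\le P_b<h .
\end{equation}
If $w_b$ is noticeably larger than $w_1$, the exponents $E(T)$ with $1,b\in T$ are noticeably positive. Otherwise $w_b$ is, like $w_1$, noticeably below $1$, and the chord bound $hG_b^{-w_b}$ is wasteful compared with $\max(1,h/G_b)$, except when $G_b$ is near one of the endpoints $1$ and $Z_b$. In the natural order $G_b$ may be as large as $Z_b$. So we move $b$ to the second place, where $G_b=P_b$ is controlled by \eqref{eq:Pb}; this costs little because $w_b$ is close to the smallest weight $w_1$. Put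
\[
\theta=\frac\eta{4r(2s+3)}\le\frac\eta8 .
\]

\smallskip\noindent\emph{Case C1: $w_b\ge w_1+\theta$.} Use the natural order. All $E(T)$ with $|T|\ge2$ are non-negative by \eqref{eq:decreasing}. If $1,b\in T$, then $\iota(T)=1$ and $E(T)\ge\frac12(w_b-w_1)\ge\theta/2$ by Lemma~\ref{lem:product}. Hence, by Lemma~\ref{lem:budget} and \eqref{eq:Pb},
\[
\prod_jB_j\ll h^{r/2}P_b^{-\theta/2}\le h^{r/2-\theta/(2r)} .
\]

\smallskip\noindent\emph{Case C2: $w_1\le w_b<w_1+\theta$.} Use the order $1,b$, followed by the other indices in their natural order. We first bound the cost. Let $|T|\ge2$. If $\iota(T)=1$, then $E(T)\ge0$ because $w_1$ is the smallest weight. If $\iota(T)\notin\{1,b\}$, then $T$ contains neither $1$ nor $b$, so $\iota(T)$ has the smallest weight in $T$ and $E(T)\ge0$. If $\iota(T)=b$, then any $j\in T\setminus\{b\}$ has $w_j\ge w_1>w_b-\theta$, so $E(T)\ge-\theta/2$. By Lemma~\ref{lem:product} and \eqref{eq:range},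
\[
\prod_j\beta_j\le h^{r/2}\prod_{\iota(T)=b}X_T^{\theta/2}\le h^{r/2}Z_b^{\theta/2}\le h^{r/2}(2u)^{\theta/2}\le h^{r/2+(2s+3)\theta/2}=h^{r/2+\eta/(8r)} .
\]
Now the gain. Since $Z_1>h^{1+\eta}$, we have $w_1<1/(1+\eta)\le1-\eta/2$, so $w_b<1-\eta/2+\theta\le1-3\eta/8$. In particular $w_b<1$, so $Z_b>h$, $V_b=h$ and $\beta_b=hG_b^{-w_b}$. A set $T\ni b$ has $\iota(T)\ne b$ exactly when $1\in T$, so $G_b=P_b$. By \eqref{eq:B1} and \eqref{eq:Pb},
\[
B_b\le\frac{2h}{P_b}=2\beta_b\,P_b^{-(1-w_b)}\le2\beta_b\,h^{-3\eta/(8r)} .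
\]
With Lemma~\ref{lem:budget} for $j\ne b$ we get $\prod_jB_j\ll h^{r/2+\eta/(8r)-3\eta/(8r)}=h^{r/2-\eta/(4r)}$.

\medskip
The savings in the exponent are $\eta/2$, $\eta/2$, $\theta/(2r)=\eta/(8r^2(2s+3))$ and $\eta/(4r)$. Since $r\le2s$, each is at least $c_0$. This proves Proposition~\ref{prop:saving}, and with it Theorem~\ref{thm:asymp}(a). \qed

\medskip
The hypothesis $u\ge h^{1+\delta}$ was used twice: for the term $(h/u)^{1/2}$ in Case A and for the lower bound on $Y$ in Lemma~\ref{lem:block}. At $u=2h$ neither gives a saving, and the proof of part (c) shows that the loss is real: many pairs of distinct entries share a small squarefree part $d$.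

\subsection*{Failure at $u=2h$}
\begin{proof}[Proof of Theorem~\ref{thm:asymp}(c)]
Concatenating $s$ solutions of length $2$ gives a solution of length $2s$, so $R_{2s}(h,2h)\ge R_2(h,2h)^s$, and it suffices to show $R_2(h,2h)\gg h\log h$. For $h<10^4$ this follows from $R_2(h,2h)\ge h$. Let $h\ge10^4$ and let $d\le h/100$ be squarefree. Since $\sqrt{h/d}\ge10$ and $\sqrt3-\sqrt2>0.3$, the number of integers $x\ge1$ with $2h<dx^2\le3h$ is at least
\[
(\sqrt3-\sqrt2)\sqrt{h/d}-1\ge0.2\sqrt{h/d}.
\]
Any two such $x_1,x_2$ give a solution $(dx_1^2,dx_2^2)$ in $(2h,3h]^2$, and different $d$ give different solutions because $d$ is the squarefree part of both entries. Hence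
\[
R_2(h,2h)\ge0.04\,h\sum_{\substack{d\le h/100\\ d\text{ squarefree}}}\frac1d .
\]
Writing each $n\le h/100$ as $dy^2$ shows that $\sum_{n\le h/100}1/n$ is at most $\sum_{y\ge1}y^{-2}<2$ times the last sum. So that sum is at least $\frac12\log(h/100)\ge\frac14\log h$.
\end{proof}

Part (b) of Theorem~\ref{thm:asymp} is Proposition~\ref{prop:runge}, so the theorem is proved in full.

\begin{thebibliography}{9}

\bibitem{MSSX}
Marc Munsch, Igor Shparlinski, Yu-Chen Sun and Yixiu Xiao,
\emph{Large sieve inequality for sums of Legendre symbols over short intervals},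
arXiv:2604.23661 (2026).

\bibitem{Titchmarsh}
Titchmarsh,
\emph{The Theory of the Riemann Zeta-Function}.

\end{thebibliography}
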